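\title{A $4$-reptile simplex in dimension four}


\begin{abstract}
A $d$-dimensional simplex is a $k$-reptile if it can be tiled by $k\ge 2$ mutually congruent simplices similar to it. It was conjectured that for $d\ge 3$ this forces $k=m^d$ with an integer $m\ge2$. We disprove the conjecture: the fundamental alcove of the affine Weyl group $\widetilde F_4$ is a $4$-reptile simplex in $\mathbb R^4$, and the tiling is obtained by three hyperplane cuts. In the other direction, if the squared edge lengths of a $k$-reptile $d$-simplex, $d\ge2$, are rational up to scaling, then $k=n^{d/2}$ for an integer $n$, and $k=m^d$ when $d$ is odd. Finally, we determine all $k$ for the simplices of dimension $d\ge3$ whose dihedral angles are submultiples of $\pi$: only the type $\widetilde F_4$ violates the conjecture, and there the values are exactly $m^4$ with $m\ge2$ and $4m^4$ with $m\ge1$.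
\end{abstract}

\section{The question and the results}

A $d$-dimensional simplex $S\subset\mathbb R^d$ is a \emph{$k$-reptile}, where $k\ge2$, if $S=S_1\cup\dots\cup S_k$ with simplices $S_i$ that have pairwise disjoint interiors, are all congruent to one another, and are similar to $S$. (Congruences and similarities may reverse orientation.) Comparing volumes, each $S_i$ is smaller than $S$ by the factor
\[
\lambda=k^{1/d},
\]
so after rescaling we may say instead that $\lambda S$ is tiled by $k$ congruent copies of $S$. We call $\lambda$ the \emph{ratio} of the tiling.

The easiest ratios to imagine are integers. The ratio $\lambda=m$ gives $k=m^d$, and these values do occur: for every $d$ and every $m\ge2$ there are $m^d$-reptile simplices of dimension $d$, namely the Hill simplices. If $k$ is not of the form $m^d$, then $\lambda$ is irrational, because a rational number whose $d$-th power is an integer is itself an integer. So the question is whether a simplex can be blown up by an irrational factor and then tiled by copies of itself.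

In the plane it can. The isosceles right triangle is cut by its altitude into two copies of itself, with ratio $\sqrt2$, and the triangle with angles $30^\circ,60^\circ,90^\circ$ is cut into three copies, with ratio $\sqrt3$ (Section~\ref{sec:tiling}). In higher dimensions the known facts point the other way: there are no $2$-reptile simplices in dimension $3$ or larger, and $k$-reptile tetrahedra exist only for $k=m^3$, $m\ge 2$. The following conjecture comes from~\cite{MS}.

\begin{conjecture}[{\cite{MS}}]\label{conj}
If $d\ge3$ and a $d$-dimensional $k$-reptile simplex exists, then $k=m^d$ for some natural number $m\ge2$.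
\end{conjecture}

The conjecture is false in dimension $4$.

\begin{theorem}\label{thm:A}
Let $A\subset\mathbb R^4$ be the simplex with vertices
\[
O=(0,0,0,0),\quad E=(1,0,0,0),\quad a=(\tfrac12,\tfrac12,0,0),\quad b=(\tfrac23,\tfrac13,\tfrac13,0),\quad c=(\tfrac34,\tfrac14,\tfrac14,\tfrac14).
\]
Then $A$ is a $4$-reptile.
\end{theorem}

Since $1^4<4<2^4$, this contradicts Conjecture~\ref{conj}. The ratio of the tiling is $4^{1/4}=\sqrt2$. The next theorem says that for simplices like $A$, whose squared edge lengths are rational, the ratio is always the square root of an integer, and that in odd dimensions it is even an integer.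

\begin{theorem}\label{thm:B}
Let $S$ be a $d$-dimensional simplex, $d\ge2$, whose squared edge lengths become rational after rescaling $S$. If $S$ is a $k$-reptile, then $k=n^{d/2}$ for an integer $n$. If $d$ is odd, then $n$ is a square, so $k=m^d$ with an integer $m\ge2$, and Conjecture~\ref{conj} holds for $S$.
\end{theorem}

By Theorem~\ref{thm:A}, the form $n^{d/2}$ cannot be improved to $m^d$ when $d=4$.

The simplex $A$ is an alcove of an affine Weyl group; these notions are recalled in Section~\ref{sec:alcoves}. The alcoves are natural candidates, because reflections fill space with congruent copies of them. Our last theorem treats all of them and allows arbitrary tilings, not only those produced by reflections.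

\begin{theorem}\label{thm:C}
Let $d\ge3$ and let $S$ be a $d$-simplex all of whose dihedral angles are of the form $\pi/r$ with $r\in\mathbb Z$; equivalently, up to similarity, $S$ is an alcove of an irreducible affine Weyl group.
\begin{enumerate}
\item[\textup{(i)}] If $S$ is not of type $\widetilde F_4$, then $S$ is a $k$-reptile if and only if $k=m^d$ for some integer $m\ge2$.
\item[\textup{(ii)}] If $S$ is of type $\widetilde F_4$, that is, if $d=4$ and $S$ is similar to $A$, then $S$ is a $k$-reptile if and only if $k=m^4$ with an integer $m\ge2$ or $k=4m^4$ with an integer $m\ge1$.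
\end{enumerate}
\end{theorem}

Section~\ref{sec:tiling} proves Theorem~\ref{thm:A} and uses nothing from the rest of the paper. Section~\ref{sec:rational} proves Theorem~\ref{thm:B} from a lemma on how tilings restrict to faces. Section~\ref{sec:alcoves} explains where $A$ comes from and proves Theorem~\ref{thm:C}.

\section{The tiling in dimension four}\label{sec:tiling}

All cuts below are of one kind. Let $p=(1-t)x+ty$ with $0<t<1$ be a point inside the edge $xy$ of a simplex $\operatorname{conv}(x,y,z_1,\dots,z_r)$. The hyperplane through $p,z_1,\dots,z_r$ divides the simplex into the two simplices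
\[
\operatorname{conv}(x,p,z_1,\dots,z_r)\quad\text{and}\quad\operatorname{conv}(p,y,z_1,\dots,z_r).
\]
Indeed, if $\xi,\eta$ are the barycentric coordinates belonging to $x$ and $y$, these are the parts where $t\xi\ge(1-t)\eta$ and $t\xi\le(1-t)\eta$, as one sees from $\xi x+\eta y=(\xi-\tfrac{1-t}{t}\eta)x+\tfrac{\eta}{t}\,p$ and the analogous identity with the roles of $x$ and $y$ exchanged. The two parts have the common base $\operatorname{conv}(p,z_1,\dots,z_r)$ and heights in the ratio $t:(1-t)$, so their shares of the volume are $t$ and $1-t$. We call this operation \emph{cutting the edge $xy$ at $p$}. We write $xyz\cdots$ for the simplex with vertices $x,y,z,\dots$.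

\subsection{Two cuts in the plane}

Take the triangle $OPQ$ with
\[
O=(0,0),\qquad P=(3,\sqrt3),\qquad Q=(3,0),
\]
which has angles $30^\circ,60^\circ,90^\circ$ at $O,P,Q$, and put $a=\frac12P$, $b=\frac23Q$ (Figure~\ref{fig:cuts}, left). Cut $OQ$ at $b$: this splits off the triangle $PQb$, one third of the area, and leaves $OPb$. Cut $OP$ at $a$: this halves the rest. So $OPQ$ is tiled by
\[
T_1=Oab,\qquad T_2=Pab,\qquad T_3=PQb .
\]
Consecutive tiles share an edge, and each is the mirror image of the previous one in that edge. First, $|aO|=|aP|=\sqrt3$ and $|bO|=|bP|=2$, so the reflection in the line $ab$ fixes $a,b$ and takes $O$ to $P$; hence it takes $T_1$ to $T_2$. Second, $|Pa|=|PQ|=\sqrt3$ and $|ba|=|bQ|=1$, so the reflection in the line $Pb$ takes $a$ to $Q$ and $T_2$ to $T_3$. The three tiles are congruent. Finally, $T_1=Oab$ has a right angle at $a$, because $ab$ is the perpendicular bisector of $OP$, and $30^\circ$ at $O$, so it is similar to $OPQ$. The ratio is $|OP|/|Ob|=\sqrt3$.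

The similarity does \emph{not} respect the labels: it takes the right angle of $T_1$, which is at $a$, to the right angle of $OPQ$, which is at $Q$, and not to $P$. The same will happen in dimension four.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
 \draw[thick] (0,0)--(3,1.732)--(3,0)--cycle;
 \draw (1.5,0.866)--(2,0)--(3,1.732);
 \node[left] at (0,0) {$O$};
 \node[above] at (3,1.732) {$P$};
 \node[below] at (3,0) {$Q$};
 \node[above left] at (1.5,0.866) {$a$};
 \node[below] at (2,0) {$b$};
 \begin{scope}[xshift=4.6cm,yshift=0.4cm]
 \draw[thick] (0,0)--(4,2.6)--(4.8,-0.2)--(3.6,-2)--cycle;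
 \draw[thick] (0,0)--(4.8,-0.2);
 \draw[thick,dashed] (4,2.6)--(3.6,-2);
 \draw (2,1.3)--(3.2,-0.133)--(2.7,-1.5);
 \draw[dashed] (2,1.3)--(2.7,-1.5);
 \draw (4,2.6)--(3.2,-0.133);
 \draw (4.8,-0.2)--(2.7,-1.5);
 \draw[dashed] (4,2.6)--(2.7,-1.5);
 \node[left] at (0,0) {$O$};
 \node[above] at (4,2.6) {$P$};
 \node[right] at (4.8,-0.2) {$Q$};
 \node[below] at (3.6,-2) {$R$};
 \node[above left] at (2,1.3) {$a$};
 \node[above left] at (3.2,-0.133) {$b$};
 \node[below left] at (2.7,-1.5) {$c$};
 \end{scope}
\end{tikzpicture}
\caption{Left: the $30^\circ$--$60^\circ$--$90^\circ$ triangle $OPQ$, with $a=\frac12P$ and $b=\frac23Q$, cut into the three congruent triangles $Oab$, $Pab$, $PQb$. Right: a schematic picture of the facet $OPQR$ of the $4$-dimensional simplex $T$, with $a=\frac12P$, $b=\frac23Q$, $c=\frac34R$, cut into the tetrahedra $Oabc$, $Pabc$, $PQbc$, $PQRc$ (dashed lines are hidden). The tiling of $T$ consists of the cones over these four tetrahedra with apex~$E$.}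
\label{fig:cuts}
\end{figure}

\subsection{Three cuts in dimension four}

In the plane the shares split off were $\frac13$ and then $\frac12$ of the rest. One more step of the same pattern is $\frac14$, then $\frac13$ of the rest, then $\frac12$ of the rest: four tiles of equal volume. The simplex that makes the four tiles congruent, and similar to the whole, lives in $\mathbb R^4$. The plan is to enlarge $A$ by the factor $\sqrt2$ to a simplex $T$ so placed that three such cuts leave $A$ itself as one of the tiles, and then to check that each tile is the mirror image of the previous one.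

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The points $E,a,b,c$ are the rows of a triangular matrix with nonzero diagonal, so $A=OEabc$ is indeed a simplex.

\emph{The large copy of $A$.} Let
\[
\varphi(x)=(x_1+x_2,\;x_1-x_2,\;x_3+x_4,\;x_3-x_4).
\]
The matrix of $\varphi$ is symmetric and $\varphi^2=2I$, so $\varphi^{T}\varphi=2I$ and $\varphi$ is a similarity of ratio $\sqrt2$. Put
\[
P=(1,1,0,0),\qquad Q=(1,\tfrac12,\tfrac12,0),\qquad R=(1,\tfrac13,\tfrac13,\tfrac13).
\]
Substituting the coordinates,
\[
\varphi(O)=O,\qquad \varphi(E)=P,\qquad \varphi(a)=E,\qquad \varphi(b)=R,\qquad \varphi(c)=Q .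
\]
Hence $T:=\varphi(A)$ is the simplex $OEPQR$, and it is similar to $A$. The simplices $A$ and $T$ have the vertices $O$ and $E$ in common, and the remaining vertices of $A$ lie on three edges of $T$ at $O$:
\[
a=\tfrac12P,\qquad b=\tfrac23Q,\qquad c=\tfrac34R .
\]

\emph{The cuts.} Cut three times, each time keeping the part that contains $O$ for the next cut:
\begin{itemize}
\item cut $OR$ at $c$: the simplex $OEPQR$ splits into $OEPQc$ and $T_4=EPQRc$;
\item cut $OQ$ at $b$: the simplex $OEPQc$ splits into $OEPbc$ and $T_3=EPQbc$;
\item cut $OP$ at $a$: the simplex $OEPbc$ splits into $T_1=OEabc=A$ and $T_2=EPabc$.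
\end{itemize}
So $T$ is tiled by $T_1,T_2,T_3,T_4$.

\emph{Congruence.} For $j=2,3,4$ let $r_j$ be the orthogonal reflection in the hyperplane $M_j=\{y:\ y_1+y_j=1\}$. It replaces the pair $(y_1,y_j)$ by $(1-y_j,1-y_1)$ and leaves the other coordinates alone. From the coordinates of the points,
\[
E,a,b,c\in M_2,\qquad E,P,b,c\in M_3,\qquad E,P,Q,c\in M_4 ,
\]
and
\[
r_2(O)=(1,1,0,0)=P,\qquad r_3(a)=(1,\tfrac12,\tfrac12,0)=Q,\qquad r_4(b)=(1,\tfrac13,\tfrac13,\tfrac13)=R .
\]
Now $T_1$ and $T_2$ share the vertices $E,a,b,c$, which $r_2$ fixes, and $r_2$ takes the fifth vertex $O$ of $T_1$ to the fifth vertex $P$ of $T_2$. So $r_2(T_1)=T_2$. The simplices $T_2$ and $T_3$ share $E,P,b,c$, which $r_3$ fixes, and $r_3(a)=Q$; so $r_3(T_2)=T_3$. The simplices $T_3$ and $T_4$ share $E,P,Q,c$, which $r_4$ fixes, and $r_4(b)=R$; so $r_4(T_3)=T_4$.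

Thus $T$, which is similar to $A$, is tiled by four simplices congruent to $T_1=A$.
\end{proof}

The vertex $E$ belongs to all four tiles, and $O,P,Q,R,a,b,c$ all lie in the hyperplane $y_1=y_2+y_3+y_4$. So the whole tiling is a cone with apex $E$ over a tiling of the tetrahedron $OPQR$, which can be drawn (Figure~\ref{fig:cuts}, right): cut off the corner $Oabc$ and divide the remaining prism $abcPQR$ into three tetrahedra. The mirrors $M_j$ are perpendicular to this hyperplane, because $e_1+e_j$ is orthogonal to $(1,-1,-1,-1)$. What the three-dimensional picture does not show is the similarity of $A$ and $T$, since $\varphi$ moves the apex: $\varphi(E)=P$ and $\varphi(a)=E$.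

\section{Simplices with rational squared edge lengths}\label{sec:rational}

\subsection{Tilings restrict to faces}

A tiling of $\lambda S$ by copies of $S$ induces tilings of all faces of $\lambda S$ by faces of copies of $S$. This converts the geometric problem into equations between lengths and volumes.

\begin{lemma}\label{lem:faces}
Let $S$ be a $d$-simplex such that $\lambda S$ is tiled by congruent copies of $S$, and let $1\le j\le d-1$. For every $j$-face $F$ of $S$ there are integers $n_{FG}\ge0$, indexed by the $j$-faces $G$ of $S$, with
\[
\lambda^{j}\operatorname{vol}_j(F)=\sum_G n_{FG}\operatorname{vol}_j(G).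
\]
\end{lemma}

\begin{proof}
Let a polytope $X$ be tiled by finitely many polytopes $X_1,\dots,X_N$ of the same dimension, and let $F'=X\cap H$ be a facet of $X$, with supporting hyperplane $H$ in the affine hull of $X$. We claim that $F'$ is tiled by facets of the $X_i$. Each $X_i$ lies on the same side of $H$ as $X$, so $X_i\cap F'=X_i\cap H$ is a face of $X_i$, possibly empty. These finitely many closed sets cover $F'$. Those of dimension less than $\dim F'$ are nowhere dense in $F'$, so the remaining ones, which are facets of tiles, have a union that is dense in $F'$; being closed, this union is $F'$. Suppose the relative interiors of two of these facets, belonging to different tiles, had a common point $p$. Near $p$ each of the two tiles would coincide with the half-ball centered at $p$ on the side of $H$ containing $X$, contradicting the disjointness of their interiors. This proves the claim.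

Now choose a chain of faces from $\lambda S$ down to $\lambda F$ in which each is a facet of the previous one, and apply the claim along the chain. At each stage the tiles are faces of copies of $S$. In the end $\lambda F$ is tiled by $j$-faces of copies of $S$, and each of these is congruent to a $j$-face of $S$. Compare $j$-dimensional volumes.
\end{proof}

\subsection{One square root}

We use a standard fact about square roots. A positive integer is \emph{squarefree} if no prime square divides it; every positive rational is uniquely $q^2s$ with $q\in\mathbb Q_{>0}$ and $s$ squarefree. Hence the square root of a positive rational is $q\sqrt s$, a rational multiple of the square root of a squarefree integer.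

\begin{lemma}[{see e.g.~\cite{Bes}}]\label{lem:sqrt}
Square roots of distinct squarefree positive integers are linearly independent over $\mathbb Q$. Consequently, for distinct primes $p_1,\dots,p_r$ the field $\mathbb Q(\sqrt{p_1},\dots,\sqrt{p_r})$ has degree $2^r$ over $\mathbb Q$, and every choice of signs $\sqrt{p_i}\mapsto\pm\sqrt{p_i}$ extends to an automorphism of it.
\end{lemma}

The second statement follows from the first. The field is spanned over $\mathbb Q$ by the $2^r$ products of distinct $\sqrt{p_i}$ (including the empty product), which are independent, so its degree is $2^r$. It is the splitting field of $\prod(x^2-p_i)$, so it has $2^r$ automorphisms; each is determined by its $r$ signs, so all $2^r$ sign patterns occur.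

The idea of the proof of Theorem~\ref{thm:B} is visible in one example. Suppose $S$ has edges of lengths $1$ and $\sqrt2$, and an edge of $\lambda S$ corresponding to an edge of length $1$ is made of one edge of each kind. Then $\lambda=1+\sqrt2$. But $\lambda^d=k$ is rational, so the equation survives the automorphism $\sqrt2\mapsto-\sqrt2$ and $(1-\sqrt2)^d=k\ge2$, which is impossible because $|1-\sqrt2|<1$. In general the numbers of edges in a tiling are nonnegative, so a sign change that affects some but not all terms makes $|\lambda|$ strictly smaller, while $\lambda^d\in\mathbb Q$ forbids any change of absolute value.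

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Scale $S$ so that its squared edge lengths are rational. Fix an edge of $S$, of length $\ell$. By Lemma~\ref{lem:faces} with $j=1$, $\lambda$ is a nonnegative integer combination of ratios $\ell'/\ell$ of edge lengths, and each ratio is the square root of a positive rational. Collecting terms,
\[
\lambda=\sum_{s\in D}q_s\sqrt s,\qquad q_s\in\mathbb Q_{>0},
\]
where $D$ is a finite set of squarefree positive integers, nonempty since $\lambda>0$.

Suppose $D$ contains two different elements $s$ and $t$. Some prime $p$ divides exactly one of them. Consider the field generated by the square roots of all primes dividing elements of $D$, and let $\sigma$ be its automorphism that changes the sign of $\sqrt p$ and of no other generator. In $\sigma(\lambda)=\sum_{u\in D}\pm q_u\sqrt u$ the sign is negative exactly when $p$ divides $u$. So the terms for $s$ and $t$ have opposite signs, and since all $q_u$ are positive, $|\sigma(\lambda)|<\lambda$. On the other hand $\sigma(\lambda)^d=\sigma(\lambda^d)=\sigma(k)=k$, so $|\sigma(\lambda)|=\lambda$, a contradiction. Hence $D$ has one element and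
\begin{equation}\label{eq:ratio}
\lambda=\rho\sqrt s,\qquad \rho\in\mathbb Q_{>0},\quad s\text{ squarefree}.
\end{equation}

Therefore $n:=\lambda^2=\rho^2s$ is rational. Since $n^d=\lambda^{2d}=k^2$ is an integer, $n$ is an integer, and $k=\lambda^d=n^{d/2}$. Suppose $d$ is odd. Comparing the exponents $v_p$ of a prime $p$ in $n^d=k^2$ gives $d\,v_p(n)=2v_p(k)$, so $v_p(n)$ is even for every $p$, and $n=m^2$ for a positive integer $m$. Then $\lambda=m$ and $k=m^d$; as $k\ge2$, $m\ge2$.
\end{proof}

\section{Alcoves}\label{sec:alcoves}

\subsection{Root systems and alcoves}

We recall what is needed; see Bourbaki~\cite{Bou} or Humphreys~\cite{Hum}. A (reduced, crystallographic) \emph{root system} of rank $d$ is a finite set $\Phi$ of nonzero vectors spanning $\mathbb R^d$ such that $\Phi\cap\mathbb R\alpha=\{\pm\alpha\}$ for $\alpha\in\Phi$, the reflection in the hyperplane $\alpha^\perp$ preserves $\Phi$, and $2(\alpha,\beta)/(\beta,\beta)\in\mathbb Z$ for all $\alpha,\beta\in\Phi$. It is \emph{irreducible} if it is not a union of two nonempty mutually orthogonal subsets. There is a basis of \emph{simple roots} $\alpha_1,\dots,\alpha_d\in\Phi$ such that every root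 is an integer combination of them with coefficients all $\ge0$ or all $\le0$. If $\Phi$ is irreducible, there is a \emph{highest root} $\theta=\sum c_i\alpha_i$, whose coefficients are at least as large as those of any other root; the $c_i$ are positive integers. From now on $\Phi$ is irreducible.

Let $\mathcal H$ be the set of the hyperplanes
\[
H_{\alpha,n}=\{x:(\alpha,x)=n\},\qquad \alpha\in\Phi,\ n\in\mathbb Z .
\]
The reflections in them generate the \emph{affine Weyl group} of $\Phi$, which permutes $\mathcal H$. The closures of the components of the complement of $\bigcup\mathcal H$ are the \emph{alcoves}. The group permutes the alcoves transitively, so all alcoves are congruent, and one of them is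
\begin{equation}\label{eq:alcove}
S=\{x:\ (\alpha_i,x)\ge0\ (1\le i\le d),\ (\theta,x)\le1\}.
\end{equation}
It is a simplex whose dihedral angles are submultiples of $\pi$. Conversely, by Coxeter's classification (\cite{Cox}; see also \cite{Bou,Hum}), every Euclidean $d$-simplex, $d\ge3$, with all dihedral angles submultiples of $\pi$ is similar to an alcove~\eqref{eq:alcove} of an irreducible root system $\Phi$ of type $A_d$, $B_d$, $C_d$, $D_d$, $E_6$, $E_7$, $E_8$ or $F_4$; the corresponding types of the affine Weyl group and of the simplex are written with a tilde. In types $A,D,E$ all roots have the same length. In types $B,C,F_4$ there are two root lengths, \emph{long} and \emph{short}, with ratio $\sqrt2$.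

\emph{Type $F_4$.} Here $\Phi$ consists of the $24$ long roots $\pm e_i\pm e_j$ ($i<j$) and the $24$ short roots $\pm e_i$ and $\frac12(\pm1,\pm1,\pm1,\pm1)$. We may take the simple roots
\[
e_2-e_3,\quad e_3-e_4,\quad e_4,\quad \tfrac12(e_1-e_2-e_3-e_4),
\]
and then $\theta=e_1+e_2$. So the alcove is given by
\[
x_2-x_3\ge0,\quad x_3-x_4\ge0,\quad x_4\ge0,\quad x_1-x_2-x_3-x_4\ge0,\quad 1-x_1-x_2\ge0 .
\]
Each of these five affine functions vanishes at all but one of the vertices of the simplex $A$ of Theorem~\ref{thm:A}: they are positive only at $a,b,c,E,O$ respectively, with values $\frac12,\frac13,\frac14,1,1$. So they are positive multiples of the barycentric coordinates of $A$, and \emph{the alcove of type $F_4$ is exactly $A$.}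

\subsection{Tilings by reflection}

\begin{proposition}\label{prop:arr}
Let $g$ be a similarity of $\mathbb R^d$ of ratio $\lambda>1$ such that $g(H)\in\mathcal H$ for all $H\in\mathcal H$. Then $\lambda^d$ is an integer and $S$ is a $\lambda^d$-reptile.
\end{proposition}

\begin{proof}
The interior of $g(S)$ is a component of the complement of $\bigcup_{H\in\mathcal H}g(H)$. Since all the hyperplanes $g(H)$ belong to $\mathcal H$, the interior of an alcove meets none of them; being connected, it lies in the interior of $g(S)$ or is disjoint from it. Only finitely many hyperplanes of $\mathcal H$ meet the compact set $g(S)$, so only finitely many alcoves lie in $g(S)$. These alcoves contain all interior points of $g(S)$ outside $\bigcup\mathcal H$, which are dense in $g(S)$. Hence their union, being closed, is $g(S)$. All of them are congruent to $S$, and by volume there are $\lambda^d$ of them.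
\end{proof}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:C}]
For an integer $m\ge2$ the map $x\mapsto mx$ takes $H_{\alpha,n}$ to $H_{\alpha,mn}$. By Proposition~\ref{prop:arr}, $S$ is an $m^d$-reptile. Tilings compose: if $S$ is both a $k_1$-reptile and a $k_2$-reptile, subdividing every tile of the first tiling by a copy of the second shows that it is a $k_1k_2$-reptile. By Theorem~\ref{thm:A} the alcove of type $F_4$ is a $4$-reptile, so it is also a $4m^4$-reptile for every $m\ge1$.
\end{proof}

\begin{remark}\label{rem:why}
Theorem~\ref{thm:A} is itself an instance of Proposition~\ref{prop:arr}, and this is why the example exists. The map $\varphi$ of Section~\ref{sec:tiling} takes short roots to long roots: $\varphi(\pm e_i)$ is of the form $\pm e_1\pm e_2$ or $\pm e_3\pm e_4$, and for $\alpha=\frac12(\varepsilon_1,\varepsilon_2,\varepsilon_3,\varepsilon_4)$ with $\varepsilon_i=\pm1$ exactly one of the first two coordinates of $\varphi(\alpha)$ is $\pm1$ and the other is $0$, and likewise for the last two. As there are $24$ roots of each length, $\varphi$ is a bijection from short to long roots; since $\varphi^2=2I$, it takes each long root to twice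 a short root. If $y=\varphi(x)$, then $x=\frac12\varphi(y)$ and $(\alpha,x)=\frac12(\varphi(\alpha),y)$. So for $\alpha$ short, $\varphi(H_{\alpha,n})=H_{\varphi(\alpha),2n}$, and for $\alpha$ long, $\varphi(H_{\alpha,n})=H_{\varphi(\alpha)/2,\,n}$. Both belong to $\mathcal H$, and $\varphi$ has ratio $\sqrt2$.

In types $B_d$ and $C_d$ with $d\ge3$ no linear similarity can exchange long and short roots up to scaling, because their numbers are different ($2d$ of one length and $2d(d-1)$ of the other). This rules out the present construction, but it says nothing about arbitrary tilings. We exclude those by metric arguments.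
\end{remark}

\subsection{Necessity: comparing facets}

We first check that Theorem~\ref{thm:B} applies to alcoves. Replacing $\Phi$ by $t\Phi$ replaces $S$ by $t^{-1}S$, so we may scale $\Phi$ such that squared root lengths are rational. Then all $(\alpha,\beta)$, $\alpha,\beta\in\Phi$, are rational, since $2(\alpha,\beta)/(\beta,\beta)$ is an integer. The vertices of $S$ are
\[
0\quad\text{and}\quad \omega_i/c_i\ (1\le i\le d),\qquad\text{where }(\omega_i,\alpha_j)=\delta_{ij},
\]
because $(\theta,\omega_i)=c_i$. The coordinates of $\omega_i$ in the basis $\alpha_1,\dots,\alpha_d$ solve a linear system with rational nonsingular matrix $\bigl((\alpha_i,\alpha_j)\bigr)$, so they are rational. Hence the squared edge lengths of $S$ are rational, and Theorem~\ref{thm:B} and its proof apply.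

Let $S$ be a $k$-reptile, and write $\lambda=\rho\sqrt s$ as in~\eqref{eq:ratio}; recall that $\lambda^2$ is an integer. If $s=1$, then $\lambda$ is rational with $\lambda^2\in\mathbb Z$, so $\lambda=m$ is an integer and $k=m^d$, $m\ge2$. \emph{From now on let $s>1$.} Then $\lambda$ is irrational, so $d$ is even by Theorem~\ref{thm:B}.

The next step is to determine $s$. Edge lengths of alcoves can involve many different square roots, but facet volumes do not, and that is what we use. The distance from $\omega_i/c_i$ to the opposite facet, which lies in $(\alpha_i,x)=0$, is $1/(c_i|\alpha_i|)$, and the distance from $0$ to the opposite facet, which lies in $(\theta,x)=1$, is $1/|\theta|$. A facet has volume $d\operatorname{vol}(S)$ divided by the corresponding distance, so the facet volumes are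
\[
d\operatorname{vol}(S)\,c_i|\alpha_i|\quad(1\le i\le d)\qquad\text{and}\qquad d\operatorname{vol}(S)\,|\theta| .
\]
Their ratios are rational multiples of ratios of root lengths. By Lemma~\ref{lem:faces} with $j=d-1$, applied to any facet and divided by its volume, $\lambda^{d-1}$ is a nonnegative integer combination of such ratios. As $d$ is even, $\lambda^{d-1}=\rho^{d-1}s^{(d-2)/2}\sqrt s$ is a nonzero rational multiple of $\sqrt s$.
\begin{itemize}
\item In types $A,D,E$ all ratios are rational. So $\sqrt s\in\mathbb Q$, which contradicts $s>1$.
\item In types $B,C,F_4$ all ratios lie in $\mathbb Q\cup\mathbb Q\sqrt2$. So $\sqrt s\in\mathbb Q+\mathbb Q\sqrt2$, and Lemma~\ref{lem:sqrt} gives $s=2$, since $s>1$.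
\end{itemize}
This settles types $A,D,E$. In the remaining types $\lambda=\rho\sqrt2$ with $\rho\in\mathbb Q_{>0}$.

\emph{Type $F_4$.} The number $2\rho^2=\lambda^2$ is an integer. If $\rho=u/v$ in lowest terms, then $v^2$ divides $2$, so $v=1$ and $\rho=m$ is a positive integer. Hence $k=\lambda^4=4m^4$. This completes the proof of part~(ii) of Theorem~\ref{thm:C}.

\subsection{Necessity: edges in types \texorpdfstring{$B$}{B} and \texorpdfstring{$C$}{C}}

It remains to exclude $\lambda=\rho\sqrt2$ for types $B_d$ and $C_d$ with $d\ge4$ even. The comparison of facets gives nothing more here, since $\sqrt2$ does occur among their ratios. We use edges instead. The idea is that multiplication by $\sqrt2$, up to rational factors, would have to turn every edge length into a combination of edge lengths; but the squared edge lengths of these alcoves are, up to a common factor, integers at most $d$, and doubling a prime larger than $d/2$ leads outside this range.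

Let $w_j=\frac12(1,\dots,1,0,\dots,0)$ with $j$ ones, so that $4|w_i-w_j|^2=|i-j|$.
\begin{itemize}
\item \emph{Type $C_d$} (roots $\pm e_i\pm e_j$, $\pm2e_i$; simple roots $e_i-e_{i+1}$ for $i<d$ and $2e_d$; $\theta=2e_1$). The alcove is $\frac12\ge x_1\ge\dots\ge x_d\ge0$, with vertices $w_0,\dots,w_d$. The squared edge lengths, multiplied by $4$, are the numbers $|i-j|\in\{1,\dots,d\}$.
\item \emph{Type $B_d$} (roots $\pm e_i\pm e_j$, $\pm e_i$; simple roots $e_i-e_{i+1}$ for $i<d$ and $e_d$; $\theta=e_1+e_2$). The alcove is $x_1\ge\dots\ge x_d\ge0$, $x_1+x_2\le1$, with vertices $w_0=0$, $e_1$, $w_2,\dots,w_d$. Here $4|w_i-w_j|^2=|i-j|$; moreover, for $j\ge2$, $4|e_1-w_j|^2=4\bigl(\frac14+\frac{j-1}4\bigr)=j$; finally $4|e_1|^2=4\le d$. Again all values lie in $\{1,\dots,d\}$.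
\end{itemize}

By Bertrand's postulate (for every integer $N\ge2$ there is a prime strictly between $N$ and $2N$), applied to $N=d/2$, there is a prime $p$ with $\frac d2<p<d$. As $p>\frac d2\ge2$, $p$ is odd and $2p$ is squarefree. In both types $w_0$ and $w_p$ are vertices, and the edge between them has length $\ell=\frac12\sqrt p$. So $\lambda\ell=\frac{\rho}{2}\sqrt{2p}$ is a nonzero rational multiple of $\sqrt{2p}$.

By Lemma~\ref{lem:faces} with $j=1$, $\lambda\ell$ is a nonnegative integer combination of edge lengths of $S$, each a rational multiple of the square root of a squarefree integer. By Lemma~\ref{lem:sqrt} some edge length $\ell'$ is of the form $\frac q2\sqrt{2p}$ with $q\in\mathbb Q_{>0}$. Then $4\ell'^2=2p\,q^2$ is an integer. If $q=u/v$ in lowest terms, $v^2$ divides $2p$, so $v=1$ and $q$ is a positive integer. Hence $4\ell'^2\ge2p>d$, contradicting $4\ell'^2\le d$. This completes the proof of Theorem~\ref{thm:C}. \qed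

\medskip
For $d=2$ the last argument has no prime $p$ to start from, and it must fail: the alcove of type $C_2$ is the isosceles right triangle, which is a $2$-reptile with ratio $\sqrt2$.

\section{What is left open here}

For $d=4$, Kyn\v{c}l and Pat\'akov\'a~\cite{KP} proved that $k$ must be a perfect square. By Theorem~\ref{thm:A}, ``square'' cannot be strengthened to ``fourth power''. Theorem~\ref{thm:C} shows that every $k=m^4$ with $m\ge2$ and every $k=4m^4$ with $m\ge1$ occurs in dimension $4$. We do not settle whether other squares occur for $d=4$, nor whether there are counterexamples to Conjecture~\ref{conj} in dimensions other than $4$; and we do not determine all $k$ for arbitrary simplices in even dimensions.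

\begin{thebibliography}{9}

\bibitem{Bes}
Besicovitch, \emph{J. London Math. Soc.} 15 (1940).

\bibitem{Bou}
Bourbaki, \emph{Lie}, Ch.~V--VI.

\bibitem{Cox}
H. S. M. Coxeter, \emph{Ann. of Math.} 35 (1934).

\bibitem{Hum}
Humphreys, \emph{Reflection Groups and Coxeter Groups}, Ch.~2 and~4.

\bibitem{KP}
Kyn\v{c}l and Pat\'akov\'a, \emph{On the nonexistence of $k$-reptile simplices in $\mathbb R^3$ and $\mathbb R^4$}, Electron. J. Combin. 24(3), 2017.

\bibitem{MS}
Ji\v{r}\'i Matou\v{s}ek, Zuzana Safernov\'a, \emph{On the nonexistence of $k$-reptile tetrahedra}, arXiv:1006.1807 (2010).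

\end{thebibliography}

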